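# Rotating spin invariants: cyclic sieving for rowmotion on the triangular poset

## 1. A rotation of invariant tensors that depends on $q$

Let $V$ be the two-dimensional space over $\mathbb Q(q)$ with basis $v_+,v_-$ and operators
$$Ev_-=v_+,\quad Ev_+=0,\qquad Fv_+=v_-,\quad Fv_-=0,\qquad Kv_\pm=q^{\pm1}v_\pm .$$
Let these act on tensor products by
$$E(x\otimes y)=Ex\otimes K^{-1}y+x\otimes Ey,\qquad F(x\otimes y)=Fx\otimes y+Kx\otimes Fy,\qquad K(x\otimes y)=Kx\otimes Ky.$$
A tensor is *invariant* if $E$ and $F$ kill it and $K$ fixes it. In $V\otimes V$ the tensor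
$$X=v_+\otimes v_--q\,v_-\otimes v_+$$
is invariant: $EX=(1-q\cdot q^{-1})\,v_+\otimes v_+=0$ and $FX=(1-q\cdot q^{-1})\,v_-\otimes v_-=0$. In $V^{\otimes4}$ the invariants form a two-dimensional space, with basis
$$X_1=X\otimes X,\qquad X_2=v_+\otimes X\otimes v_--q\,v_-\otimes X\otimes v_+ .$$

Define the rotation $R$: move the first tensor factor to the end, and multiply by $q$ if this factor is $v_+$ and by $q^{-1}$ if it is $v_-$. Then $R(X)=q\,v_-\otimes v_+-v_+\otimes v_-=-X$, and
$$R(X_1)=q\,v_-\otimes X\otimes v_+-v_+\otimes X\otimes v_-=-X_2,\qquad R(X_2)=q\,X\otimes v_-\otimes v_+-X\otimes v_+\otimes v_-=-X_1 .$$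

Look at this at two values of $q$. At $q=0$ the invariants become single words, $X_1\equiv v_+v_-v_+v_-$ and $X_2\equiv v_+v_+v_-v_-$. These are the two Dyck paths of length $4$, and $R$ becomes $-1$ times the permutation that exchanges them. At $q=1$ the operator $R$ is the plain cyclic shift of tensor factors. Since $R^4=1$ on invariants, the eigenvalues of $R$ are roots of unity, so the trace of $R^k$ cannot vary with $q$. Hence the number of Dyck paths fixed by the $k$-th power of the exchange is, up to sign, the trace of a cyclic shift on classical invariants, and such a trace can be computed with characters.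

The proof in these notes is this mechanism in larger size. The space $V$ becomes the $2^\ell$-dimensional spin representation of $\mathfrak{so}_{2\ell+1}$, and the Dyck paths become $\ell$-tuples of nested Dyck paths. The permutation at $q=0$ is, after a conjugation, *rowmotion*. The mechanism is used to prove a formula for the number of fixed points of every power of rowmotion.

## 2. Rowmotion on bounded labelings of the triangle

**Definition (the triangle).** For $n\ge1$ let
$$\triangle_n=\{(i,j)\mid 1\le i\le n,\ n-i<j\le n\}\subset[n]\times[n]$$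
with the product order. It is isomorphic to the positive root poset of type $A_n$. For $n=1$ it is a point. For $n=2$ it has two minimal elements $(2,1),(1,2)$ below one maximal element $(2,2)$.

**Definition (bounded $P$-partitions).** For a finite poset $P$, $\mathcal A^\ell(P)$ is the set of maps $\sigma:P\to\{0,1,\dots,\ell\}$ that are order-reversing: $\xi\le\zeta$ implies $\sigma(\xi)\ge\sigma(\zeta)$. For $\ell=1$ these are the indicator functions of the down-sets of $P$.

**Definition (toggles and rowmotion).** For $\xi\in P$ the toggle $\tau_\xi$ changes $\sigma$ only at $\xi$, where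
$$\tau_\xi(\sigma)(\xi)=\min\big(\{\sigma(\zeta):\zeta\lessdot\xi\}\cup\{\ell\}\big)+\max\big(\{\sigma(\zeta):\xi\lessdot\zeta\}\cup\{0\}\big)-\sigma(\xi).$$
Rowmotion is $\mathrm{row}=\tau_{\xi_1}\circ\cdots\circ\tau_{\xi_M}$ for any linear extension $\xi_1,\dots,\xi_M$; so one toggles from the top down, and the result does not depend on the linear extension.

The old value $\sigma(\xi)$ lies between the max and the min, and the toggle reflects that interval. So $\tau_\xi$ maps $\mathcal A^\ell(P)$ to itself and is an involution. Since $\tau_\xi$ reads only $\xi$ and its neighbors in the cover relation, $\tau_\xi$ and $\tau_\zeta$ commute unless one of $\xi,\zeta$ covers the other.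

Grinberg–Roby: on $\mathcal A^\ell(\triangle_n)$ the order of $\mathrm{row}$ divides $N:=2(n+1)$. So the cyclic group $C$ of order $N$ acts, its generator acting as $\mathrm{row}$.

**Definition (cyclic sieving).** Let $\omega$ be a primitive $N$-th root of unity and $f\in\mathbb Z[x]$. The triple $(\mathcal A^\ell(\triangle_n),C,f)$ exhibits the cyclic sieving phenomenon if, for every integer $k$, the number of $\sigma$ with $\mathrm{row}^k(\sigma)=\sigma$ equals $f(\omega^k)$.

The candidate polynomial is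
$$\mathrm{Cat}_\ell(x)=\prod_{j=0}^{\ell-1}\prod_{i=2}^{n+1}\frac{1-x^{n+1+i+2j}}{1-x^{i+2j}} .$$
Whether it works is a problem taken from J. Bernstein, J. Striker, C. Vorland, "$P$-strict promotion and $B$-bounded rowmotion, with applications to tableaux of many flavors", arXiv:2012.12219 (2020). The answer is yes.

**Theorem A.** For all $n,\ell\ge1$: $\mathrm{Cat}_\ell(x)\in\mathbb Z[x]$, and for every $k\in\mathbb Z$
$$\#\{\sigma\in\mathcal A^\ell(\triangle_n):\mathrm{row}^k\sigma=\sigma\}=\mathrm{Cat}_\ell(\omega^k).$$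
So $\left(\mathcal A^\ell(\triangle_n),\langle\mathrm{row}\rangle,\mathrm{Cat}_\ell(x)\right)$ exhibits the cyclic sieving phenomenon.

**The case $n=1$.** A labeling is a number $\sigma\in\{0,\dots,\ell\}$, $\mathrm{row}(\sigma)=\ell-\sigma$, and $N=4$. The product telescopes: $\mathrm{Cat}_\ell(x)=\frac{1-x^{2\ell+2}}{1-x^2}=1+x^2+\dots+x^{2\ell}$. At $x=\pm1$ this is $\ell+1$. At $x=\pm i$ it is $1-1+1-\cdots$, which is $1$ if $\ell$ is even and $0$ if $\ell$ is odd. This is the number of $\sigma$ with $\sigma=\ell-\sigma$.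

**The case $n=2$, $\ell=1$.** Write $a,b$ for the minimal elements and $c$ for the top. Toggling $c$, then $a,b$, gives the orbits $\emptyset\to\{a,b\}\to\{a,b,c\}\to\emptyset$ and $\{a\}\to\{b\}\to\{a\}$. So $\mathrm{row}^k$ has $0,2,3$ fixed points for $k=1,2,3$. Here $\mathrm{Cat}_1(x)=\frac{(1-x^5)(1-x^6)}{(1-x^2)(1-x^3)}=1+x^2+x^3+x^4+x^6$. With $\omega=e^{\pi i/3}$ we get $\mathrm{Cat}_1(\omega)=1+\omega^2-1+\omega^4+1=0$, $\mathrm{Cat}_1(\omega^2)=3+\omega^2+\omega^4=2$, and $\mathrm{Cat}_1(-1)=3$.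

## 3. Moving the $\ell$ layers separately: where it breaks

A labeling $\sigma\in\mathcal A^\ell(P)$ is the same as a chain of down-sets $I_1\supseteq\cdots\supseteq I_\ell$, with $I_i=\{\sigma\ge i\}$ and $\sigma=\sum_i1_{I_i}$. It is tempting to apply rowmotion for $\ell=1$ to each layer and add up, which would reduce everything to $\ell=1$. For $n=1$ this works: the layers are $\emptyset$ or the point, rowmotion exchanges the two, and the sum becomes $\ell-\sigma$.

It fails for $n=3$, $\ell=2$. Let $x_1,x_2,x_3$ be the minimal elements, $y_1$ above $x_1,x_2$, $y_2$ above $x_2,x_3$, and $z$ on top. Take $I_1=\{x_1,x_2,x_3,y_1\}\supseteq I_2=\{x_1,x_2\}$, so $\sigma$ has $x$-values $(2,2,1)$, $y$-values $(1,0)$ and $z$-value $0$.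

* Layer by layer, with $\ell=1$: $I_1\mapsto\{x_2,x_3,y_2\}$ and $I_2\mapsto\{x_1,x_2,x_3,y_1\}$. The sum has $x$-values $(1,2,2)$, $y$-values $(1,1)$, $z$-value $0$.
* Directly: $z\mapsto\min(1,0)+0-0=0$; $y_1\mapsto2+0-1=1$; $y_2\mapsto\min(2,1)+0-0=1$; $x_1\mapsto2+1-2=1$; $x_2\mapsto2+\max(1,1)-2=1$; $x_3\mapsto2+1-1=2$. So the $x$-values are $(1,1,2)$.

The two disagree at $x_2$. The reason is visible: after the second rank is toggled, one layer contains $y_2$ only and the other $y_1$ only. The layers are no longer nested. Both layers see something above $x_2$, while $\max(\sigma(y_1),\sigma(y_2))$ is only $1$. One must keep the $\ell$ layers together as one vector-valued object and re-sort after each move.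

**Notation for the rest.** $r:=\ell$, $p:=n+1$, $N=2p$. For an integer $k$ put $m=\gcd(k,N)$ (with $\gcd(0,N)=N$), $d=N/m$, $k=mk'$ with $\gcd(k',d)=1$. Then $\omega^k$ is a primitive $d$-th root of unity and $md=2p$. Since $N$ is even, $k\equiv m\pmod2$; if $k$ is odd, then $m$ is odd and $d$ is even. $W$ is the group of signed permutations of $\mathbb R^r$, and $\operatorname{sgn}=\det$. A vector is *dominant* if $x_1\ge\dots\ge x_r\ge0$. $\mathrm{dom}(x)$ is the decreasing rearrangement of $(|x_1|,\dots,|x_r|)$, the unique dominant vector in $Wx$; for example $\mathrm{dom}(0,-2,1)=(2,1,0)$. $\operatorname{CT}$ is the constant term, $[\,\cdot\,]$ around a condition is $1$ or $0$, and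
$$s:=(-1)^{r(r+1)/2}.$$

## 4. Fans of Dyck paths and promotion

**Step 4.1: coordinates on the triangle.** We separate rank from horizontal position. Put $t=p+j-i$ and $v=i+j-n$. Then $t+v=2j+1$, $t-v=2n+1-2i$, $N-t-v=2n+1-2j$, so
$$\triangle_n=\{(t,v):\ v\ge1,\ v\equiv t+1\ (\mathrm{mod}\ 2),\ v+1\le\min(t,N-t)\}.$$
(The condition $i\ge1$ follows from $i>n-j\ge0$.) The covers are $(t\pm1,v-1)\lessdot(t,v)$. We call $v$ the rank and $t$ the *file*. If $v\ge2$, both $(t\pm1,v-1)$ lie in the poset. In particular $(t,v-2)<(t,v)$ if $v\ge3$, so each file is a chain. All files occurring have $2\le t\le N-2$.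

**Definition (fan).** An *$r$-fan* is a sequence $\lambda=(\lambda_0,\dots,\lambda_N)$ of dominant vectors in $\mathbb Z^r$ with $\lambda_0=\lambda_N=0$ and $\lambda_{t+1}-\lambda_t\in\{\pm1\}^r$. So its rows are $r$ nested Dyck paths. All entries of $\lambda_t$ are $\equiv t$ mod $2$ and $\le\min(t,N-t)$; also $\lambda_1=\lambda_{N-1}=(1,\dots,1)$. For $r=1$, $N=6$ an example is $0,1,2,1,0,1,0$.

**Step 4.2: labelings are fans.** This step gives a bijection between $\mathcal A^\ell(\triangle_n)$ and $r$-fans. Given a fan, put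
$$\sigma(t,v)=\#\{i:\lambda_{t,i}\ge v+1\}.$$
This is order-reversing because $\lambda_{t,i}\ge v+1$ implies $\lambda_{t\pm1,i}\ge v$.

Conversely, given $\sigma$, let $I_i=\{\sigma\ge i\}$ and
$$\lambda_{t,i}=(t\bmod2)+2\,|I_i\cap\text{file }t|.$$
The down-set $I_i$ meets file $t$ in an initial segment, and file $t$ consists of $v=1,3,\dots$ for $t$ even and of $v=2,4,\dots$ for $t$ odd. So if the intersection is nonempty, then $\lambda_{t,i}=1+\max\{v:(t,v)\in I_i\}$, and in all cases $\lambda_{t,i}\ge v+1\iff(t,v)\in I_i$ for $(t,v)\in\triangle_n$. Each $\lambda_t$ is dominant since $I_1\supseteq I_2\supseteq\cdots$, and $\lambda_0=\lambda_N=0$. We claim $\lambda_{t\pm1,i}\ge\lambda_{t,i}-1$. If the intersection is empty, then $\lambda_{t,i}\le1$ and this is clear. Otherwise let $v$ be the maximum. If $v\ge2$, then $(t\pm1,v-1)\in I_i$, so $\lambda_{t\pm1,i}\ge v=\lambda_{t,i}-1$. If $v=1$, then $\lambda_{t,i}=2$, $t\pm1$ is odd, and $\lambda_{t\pm1,i}\ge1$. Exchanging the roles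 of neighbors, neighboring entries differ by at most $1$, and by parity they differ by exactly $1$. So $\lambda$ is a fan.

The maps are mutually inverse. From $\sigma$ we return to $\#\{i:(t,v)\in I_i\}=\sigma(t,v)$. From a fan, since $\lambda_t$ is decreasing, $(t,v)\in I_i\iff\lambda_{t,i}\ge v+1$, and an entry that is $\equiv t$ mod $2$ and lies in $[0,\min(t,N-t)]$ is determined by these comparisons.

*Example.* For $n=2$, $\ell=1$ the elements have $(t,v)=(2,1),(4,1),(3,2)$. The down-set consisting of $(2,1)$ alone is the path $0,1,2,1,0,1,0$.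

**Step 4.3: toggling a file.** We translate toggles into fans. Let $f_t$ ($1\le t\le N-1$) be the product of the toggles in file $t$; these commute since covers change $t$. It is the identity for $t=1,N-1$.

*Claim: on fans, $f_t$ replaces $\lambda_t$ by $\mathrm{dom}(\nu)$, where $\nu=\lambda_{t-1}+\lambda_{t+1}-\lambda_t$.*

Let $(t,v)\in\triangle_n$. Sets of the form $\{i:\lambda_{s,i}\ge c\}$ are initial segments of $[r]$, so minima and maxima of their sizes are sizes of intersections and unions. Hence the "min" in the toggle at $(t,v)$ is $\#\{i:\lambda_{t-1,i}\ge v\text{ and }\lambda_{t+1,i}\ge v\}$. (For $v=1$ there are no lower covers and the min is $\ell=r$; the count is also $r$, since $t\pm1$ is odd and all entries are $\ge1$.) The "max" is $\#\{i:\lambda_{t-1,i}\ge v+2\text{ or }\lambda_{t+1,i}\ge v+2\}$. (If an upper cover $(t\pm1,v+1)$ is missing, the bound $\lambda_{t\pm1,i}\le\min(t\pm1,N-t\mp1)<v+2$ gives count $0$.) With $a=\lambda_{t-1,i}$ and $b=\lambda_{t+1,i}$,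 both $\equiv v$ mod $2$ and with $|a-b|\in\{0,2\}$, we check
$$[a\ge v\wedge b\ge v]+[a\ge v+2\vee b\ge v+2]-[\lambda_{t,i}\ge v+1]=[\nu_i\ge v+1].$$

* $a=b=v$: $\lambda_{t,i}=v\pm1$ and $\nu_i=2v-\lambda_{t,i}$, so $1+0-[\lambda_{t,i}=v+1]=[\nu_i=v+1]$.
* $a=b\ge v+2$: both $\lambda_{t,i},\nu_i\ge v+1$, and $1+1-1=1$.
* $a=b\le v-2$: both sides are $0$.
* $\{a,b\}=\{c,c+2\}$: $\lambda_{t,i}=\nu_i=c+1$, and both sides equal $[c\ge v]$.

In all cases $\nu_i\ge\max(a,b)-1\ge-1$, so, as $v\ge1$, $[\nu_i\ge v+1]=[|\nu_i|\ge v+1]$. Summing over $i$, the toggled value at $(t,v)$ is $\#\{i:|\nu_i|\ge v+1\}$. Now $|\nu_i|\equiv t$ mod $2$, and $|\nu_i|\le\min(t,N-t)$: indeed $\nu_i=\lambda_{t-1,i}+(\lambda_{t+1,i}-\lambda_{t,i})\le t$, similarly $\nu_i\le N-t$, and $\nu_i\ge-1$. So these counts determine $\mathrm{dom}(\nu)$, and the new $\lambda_t$ is $\mathrm{dom}(\nu)$. For $t=1,N-1$ the vector $\nu$ has entries $\pm1$ and the formula gives $(1,\dots,1)$, the identity. $\square$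

**Definition (promotion).** $\mathrm{Pro}=f_{N-1}\circ\cdots\circ f_1$. When $f_t$ is applied, entry $t-1$ is already new and $t,t+1$ are still old. So $\Lambda=\mathrm{Pro}(\lambda)$ is given by
$$\Lambda_0=\Lambda_N=0,\qquad\Lambda_t=\mathrm{dom}(\Lambda_{t-1}+\lambda_{t+1}-\lambda_t)\quad(1\le t\le N-1).\tag{1}$$

*Example.* For $N=4$, $r=2$ the fans are given by $\lambda_2\in\{(0,0),(2,0),(2,2)\}$. Here $\mathrm{Pro}$ sends $\lambda_2$ to $\mathrm{dom}((2,2)-\lambda_2)$, which fixes $(2,0)$ and exchanges the other two. The sorting is needed: $(2,2)-(2,0)=(0,2)$.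

**Step 4.4: $\mathrm{row}$ is conjugate to $\mathrm{Pro}$ (Striker–Williams).** This lets us count fixed points of $\mathrm{Pro}^k$ instead of $\mathrm{row}^k$.

**Lemma 0.** Let $g_1,\dots,g_M$ be group elements with $g_ig_j=g_jg_i$ for $|i-j|\ge2$. Any word containing each $g_i$ once can be transformed into $g_1\cdots g_M$ by commutations of adjacent $g_i,g_j$ with $|i-j|\ge2$ and shifts moving the last letter to the front. Hence all such products are conjugate.

*Proof.* A shift replaces a product by a conjugate, so the second claim follows from the first. Induct on $M$; $M=1$ is trivial. By shifts the word becomes $xg_M$. By induction $x$ can be brought to $g_1\cdots g_{M-1}$ by commutations and shifts $yg_i\to g_iy$. We redo these moves with $g_M$ standing at the end. Commutations are unaffected. For a shift with $i\ne M-1$: $yg_ig_M\to yg_Mg_i\to g_iyg_M$. For $i=M-1$, all letters of $y$ commute with $g_M$, and shifting two letters gives $yg_{M-1}g_M\to g_{M-1}g_My\to g_{M-1}yg_M$.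 $\square$

Let $\theta_h$ be the product of the toggles of rank $h$. Then $\mathrm{row}=\theta_1\circ\cdots\circ\theta_n$, and $\theta_h,\theta_{h'}$ commute for $|h-h'|\ge2$; likewise $f_t,f_{t'}$ for $|t-t'|\ge2$. By the lemma $\mathrm{row}$ is conjugate to $\prod_{h\text{ odd}}\theta_h\prod_{h\text{ even}}\theta_h$, and $\mathrm{Pro}$ to $\prod_{t\text{ even}}f_t\prod_{t\text{ odd}}f_t$. As $v\equiv t+1$ mod $2$, these are the same map. So
$$\#\mathrm{Fix}(\mathrm{row}^k)=\#\mathrm{Fix}(\mathrm{Pro}^k)\qquad\text{for all }k.\tag{2}$$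

## 5. Promotion in the spin crystal of type $B_r$

We now find a representation-theoretic meaning of (1): delete the first letter of the fan, make the rest highest weight, and append a last letter.

**The spin crystal.** Simple roots of type $B_r$: $\alpha_i=e_i-e_{i+1}$ for $i<r$ and $\alpha_r=e_r$, with reflections $s_i$. Let $B=\{\pm1\}^r$, where $b\in B$ has weight $b/2$. Put
$$\langle b,i\rangle=\langle\alpha_i^\vee,b/2\rangle=\begin{cases}(b_i-b_{i+1})/2&i<r,\\ b_r&i=r,\end{cases}\qquad\text{a number in }\{0,\pm1\}.$$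
Then $\tilde e_ib=s_ib$ if $\langle b,i\rangle=-1$ and $0$ otherwise; $\tilde f_ib=s_ib$ if $\langle b,i\rangle=1$ and $0$ otherwise. For $r=2$ the crystal is the chain $(1,1)\xrightarrow{\tilde f_2}(1,-1)\xrightarrow{\tilde f_1}(-1,1)\xrightarrow{\tilde f_2}(-1,-1)$. As usual $\varepsilon_i(x)$ and $\varphi_i(x)$ are the largest numbers of times $\tilde e_i$, $\tilde f_i$ can be applied to $x$ without reaching $0$.

On tensor products we use Kashiwara's rule: $\tilde e_i(x\otimes y)=\tilde e_ix\otimes y$ if $\varphi_i(x)\ge\varepsilon_i(y)$, and $x\otimes\tilde e_iy$ otherwise. Moreover $\varepsilon_i(x\otimes y)=\max(\varepsilon_i(x),\varepsilon_i(y)-\langle\alpha_i^\vee,\mathrm{wt}\,x\rangle)$ and $\varphi_i=\varepsilon_i+\langle\alpha_i^\vee,\mathrm{wt}\rangle$. The rule is associative. An element killed by all $\tilde e_i$ is called *highest weight*; each component of $B^{\otimes M}$ contains exactly one (this follows from the theorems (K1), (K2) recalled in Section 6). For a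 word $u$ let $\mathrm{high}(u)$ be the highest weight element of its component.

Encode a word $b^1\otimes\cdots\otimes b^M$ by its path $X(t)=b^1+\dots+b^t\in\mathbb Z^r$, which is twice the weight. Let $D_i=(X_i-X_{i+1})/2$ for $i<r$ and $D_r=X_r$. So $D_i(t)=\langle\alpha_i^\vee,X(t)/2\rangle$, and it changes by $0,\pm1$ at each step.

**(C1)** $\varepsilon_i(X)=-\min_{0\le t\le M}D_i(t)$. In particular $X$ is highest weight iff all $X(t)$ are dominant, and *the highest weight words of weight $0$ in $B^{\otimes N}$ are exactly the $r$-fans.*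

*Proof.* Iterating the rule, $\varepsilon_i(X)=\max_{1\le t\le M}(\varepsilon_i(b^t)-D_i(t-1))$. If $\varepsilon_i(b^t)=1$, then $D_i(t)=D_i(t-1)-1$; if $\varepsilon_i(b^t)=0$, then $D_i(t)\ge D_i(t-1)$. In both cases $\varepsilon_i(b^t)-D_i(t-1)=-\min(D_i(t-1),D_i(t))$. $\square$

**(C2)** If $\varepsilon_i(X)=1$ and $\tau$ is the first time with $D_i(\tau)=-1$, then $\tilde e_i$ reflects the letter $b^\tau$. That is, it adds $2(e_i-e_{i+1})$ (resp. $2e_r$ if $i=r$) to $X(t)$ for all $t\ge\tau$ and changes nothing before.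

*Proof.* Let $x=b^1\cdots b^\tau$ and $y=b^{\tau+1}\cdots b^M$. By (C1), $\varphi_i(x)=\varepsilon_i(x)+D_i(\tau)=1-1=0$, and $\varepsilon_i(y)=-\min_{t\ge\tau}(D_i(t)-D_i(\tau))=0$ because $D_i\ge-1=D_i(\tau)$. So $\tilde e_i$ acts on $x$. Write $x=x'\otimes b^\tau$. Then $\varphi_i(x')=0+D_i(\tau-1)=0<1=\varepsilon_i(b^\tau)$, so $\tilde e_i$ acts on $b^\tau$. $\square$

Write $+=(1,\dots,1)$ and $-=(-1,\dots,-1)$. The first letter of a fan is $+$.

**Proposition 1.** Let $+\otimes u$ be the word of a fan $\lambda$. The path $Q$ of $\mathrm{high}(u)$ satisfies $Q(0)=0$ and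
$$Q(t)=\mathrm{dom}(Q(t-1)+\lambda_{t+1}-\lambda_t)\qquad(1\le t\le N-1).$$
Hence if $\mathrm{high}(u)\otimes-$ is a fan, it is $\mathrm{Pro}(\lambda)$.

*Proof.* The last assertion follows by comparison with (1). For the formula we raise $u$ to its highest weight element in organized rounds ("passes") and watch what happens to one single step of the path.

**Step 5.1: the pass.** The path of $u$ is $P(t)=\lambda_{t+1}-(1,\dots,1)$. It lies in the class $\mathcal P$ of paths on $[0,N-1]$ from $0$ with steps in $\{\pm1\}^r$ and $P_1\ge\dots\ge P_r\ge-1$. All entries of $P(t)$ are $\equiv t$ mod $2$. For $P\in\mathcal P$ let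
$$T_r=\min\{t:P_r(t)=-1\},\qquad T_i=\min\{t\ge T_{i+1}:P_i(t)=P_{i+1}(t)\}\quad(i<r),$$
with $\min\emptyset=\infty$. Thus $T_1\ge\dots\ge T_r\ge1$. Let $\kappa(t)=\min\{i:T_i\le t\}$, or $r+1$ if there is no such $i$; so $\{i:T_i\le t\}=\{\kappa(t),\dots,r\}$. The function $\kappa$ is weakly decreasing and $\kappa(0)=r+1$. With $e_{r+1}:=0$ put
$$\mathrm{pass}(P)(t)=P(t)+2e_{\kappa(t)}.$$

*Example.* $N=4$, $r=2$, $\lambda_2=(2,0)$: $P=(0,0),(1,-1),(0,0),(-1,-1)$. Here $T_2=1$, $T_1=2$, $\kappa=3,2,1,1$, and $\mathrm{pass}(P)=(0,0),(1,1),(2,0),(1,-1)$. For this path $T_2=3$, $T_1=\infty$, and the next pass gives $(0,0),(1,1),(2,0),(1,1)$, which is dominant. Appending $-$ gives the fan with $\lambda_2=(2,0)$ again, in agreement with $\mathrm{Pro}$ fixing it.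

**Step 5.2 (a): order is kept.** We show $\mathrm{pass}(P)_1\ge\dots\ge\mathrm{pass}(P)_r\ge-1$ at all times. If $\kappa(t)=i$ with $1<i\le r$, then $T_i\le t<T_{i-1}$, so $P_{i-1}(t)\ne P_i(t)$, and by parity
$$P_{i-1}(t)\ge P_i(t)+2.$$
So raising row $i$ by $2$ is harmless; raising row $1$ always is. If $\kappa(t)=r+1$, nothing changes, and then $P_r(t)\ge0$.

**Step 5.2 (b): a pass is a product of raising operators.** We show that $\mathrm{pass}(P)$ is obtained from $P$ by operators $\tilde e_r,\tilde e_{r-1},\dots$; then it has steps in $\{\pm1\}^r$ and, by (a), lies in $\mathcal P$. Let $P^{[i]}(t)=P(t)+2e_{\max(\kappa(t),i)}$, so $P^{[r+1]}=P$ and $P^{[1]}=\mathrm{pass}(P)$. Assume $P^{[i+1]}$ is the path of a word. If $T_i=\infty$, then $\kappa>i$ throughout and $P^{[i]}=P^{[i+1]}$. Suppose $T_i<\infty$. In $P^{[i+1]}$ the rows $\le i$ are those of $P$, and row $i+1$ (if $i<r$) is raised by $2$ exactly for $t\ge T_{i+1}$. So in $P^{[i+1]}$ we have $D_r=P_r\ge-1$ (if $i=r$),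 respectively
$$D_i=\tfrac12(P_i-P_{i+1})-[t\ge T_{i+1}]\ge-1\qquad(i<r),$$
and the value $-1$ is first attained at $T_i$. Now $P^{[i]}-P^{[i+1]}$ is $2(e_i-e_{i+1})$ (resp. $2e_r$) for $t\ge T_i$ and $0$ before. By (C1), (C2), $\tilde e_iP^{[i+1]}=P^{[i]}$.

**Step 5.3: passes end at $Q$.** Put $P^{(0)}=P$, $P^{(j+1)}=\mathrm{pass}(P^{(j)})$, and write $\kappa^{(j)},T_i^{(j)}$ for the data of $P^{(j)}$. Each nontrivial pass strictly raises the weight, so the sequence stabilizes. A path in $\mathcal P$ with trivial pass has $T_r=\infty$, so $P_r\ge0$ and the path is dominant. So the limit is a highest weight element in the component of $u$; it is $Q$.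

**Step 5.4 (c): how one step of the path moves.** Let $t\ge1$, $a=\kappa^{(j)}(t-1)\ge b=\kappa^{(j)}(t)$, and $\beta^{(j)}=P^{(j)}(t)-P^{(j)}(t-1)$. We show $\beta^{(j+1)}=w_j\beta^{(j)}$ for an explicit $w_j\in W$.

If $a=b$, then $\beta^{(j+1)}=\beta^{(j)}$; put $w_j=1$. Let $a>b$. Then $T_i^{(j)}=t$ for $b\le i<a$, $i\le r$. So $P^{(j)}(t)$ is constant on rows $b,\dots,a$ if $a\le r$, and equals $-1$ on rows $b,\dots,r$ if $a=r+1$.

*If $a\le r$:* by (a), $P^{(j)}_{a-1}(t-1)\ge P^{(j)}_a(t-1)+2$, while these two rows are equal at time $t$. As each changes by $\pm1$, equality holds and $\beta_a^{(j)}=1$, $\beta_{a-1}^{(j)}=-1$. For $b\le i<a-1$,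
$$P_i^{(j)}(t-1)\ge P_{a-1}^{(j)}(t-1)=P_{a-1}^{(j)}(t)+1=P_i^{(j)}(t)+1,$$
so equality holds and $\beta_i^{(j)}=-1$. Therefore $P^{(j+1)}(t-1)=P^{(j)}(t-1)+2e_a$ is constant on rows $b,\dots,a$, and $\beta^{(j+1)}=\beta^{(j)}+2e_b-2e_a=w_j\beta^{(j)}$ with $w_j$ the transposition $(a\,b)$.

*If $a=r+1$:* by (a), rows $b,\dots,r$ of $P^{(j)}(t-1)$ are $\ge0$; since they are $-1$ at time $t$, they are $0$ and $\beta_i^{(j)}=-1$ there. So $P^{(j+1)}(t-1)=P^{(j)}(t-1)$ is $0$ in row $b$, and $\beta^{(j+1)}=\beta^{(j)}+2e_b=w_j\beta^{(j)}$ with $w_j$ the sign change in row $b$.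

**Step 5.5 (d): $\kappa$ increases from pass to pass.** *If $\kappa^{(j)}(t)\le r$, then $\kappa^{(j+1)}(t)>\kappa^{(j)}(t)$; if $\kappa^{(j)}(t)=r+1$, then $\kappa^{(j+1)}(t)=r+1$.* This will show that later passes do not disturb the rows in which $w_j$ acts. In the second case $P^{(j+1)}=P^{(j)}$ on $[0,t]$, with $r$-th row $\ge0$ there, so $\kappa^{(j+1)}(t)=r+1$. For the first, induct on $t$ (it does not occur for $t=0$). Let $i=\kappa^{(j)}(t)\le r$. Since $\kappa^{(j)}(t-1)\ge i$, induction and the second case give $\kappa^{(j+1)}(t-1)>i$. If $\kappa^{(j+1)}(t)\le i$, then $T_i^{(j+1)}=t$, so $P_i^{(j+1)}(t)=P_{i+1}^{(j+1)}(t)$ (or $P_r^{(j+1)}(t)=-1$ if $i=r$). But $P_i^{(j+1)}(t)=P_i^{(j)}(t)+2>P_{i+1}^{(j)}(t)=P_{i+1}^{(j+1)}(t)$ (resp. $P_r^{(j+1)}(t)=P_r^{(j)}(t)+2\ge1$), a contradiction.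

**Step 5.6: conclusion.** With $a=\kappa^{(j)}(t-1)$,
$$Q(t-1)-P^{(j+1)}(t-1)=2\sum_{j'>j}e_{\kappa^{(j')}(t-1)},$$
which by (d) vanishes in all rows $\le a$ (entirely if $a=r+1$). So in the rows where $w_j$ acts, $Q(t-1)$ agrees with $P^{(j+1)}(t-1)$. By (c) that vector is constant on rows $b,\dots,a$, resp. zero in row $b$. Hence $w_jQ(t-1)=Q(t-1)$ for all $j$, and
$$Q(t)=Q(t-1)+\cdots w_1w_0\beta^{(0)}=\cdots w_1w_0\big(Q(t-1)+\beta^{(0)}\big),\qquad\beta^{(0)}=\lambda_{t+1}-\lambda_t .$$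
So $Q(t)\in W(Q(t-1)+\lambda_{t+1}-\lambda_t)$. As $Q(t)$ is dominant, the formula follows. $\square$

## 6. The rotation operator at $q=0$ and at $q=1$

**Proposition 2.** Let $V_{cl}$ be the spin representation of $\mathfrak g=\mathfrak{so}_{2r+1}(\mathbb C)$ and $c$ the cyclic shift $v_1\otimes\cdots\otimes v_N\mapsto v_2\otimes\cdots\otimes v_N\otimes v_1$. Then for all $k$
$$\#\mathrm{Fix}(\mathrm{Pro}^k)=s^k\,\mathrm{Tr}\big(c^k\mid(V_{cl}^{\otimes N})^{\mathfrak g}\big).$$

**Step 6.1: the quantum spin module.** This sets up the general version of Section 1. Normalize $(e_i,e_j)=2\delta_{ij}$, and put $\rho=\sum_i\rho_ie_i$ with $\rho_i=r-i+\frac12$. Let $q_i=q^{(\alpha_i,\alpha_i)/2}=q^{(\rho,\alpha_i)}$; so $q_i=q^2$ for $i<r$ and $q_r=q$. Let $U=U_q(\mathfrak g)$ over $\mathbb Q(q)$ with coproduct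
$$\Delta E_i=E_i\otimes K_i^{-1}+1\otimes E_i,\qquad\Delta F_i=F_i\otimes1+K_i\otimes F_i,\qquad\Delta K_i=K_i\otimes K_i .$$
Let $V=\bigoplus_{b\in B}\mathbb Q(q)v_b$ with $K_iv_b=q_i^{\langle b,i\rangle}v_b$; $E_iv_b=v_{s_ib}$ if $\langle b,i\rangle=-1$ and $0$ otherwise; $F_iv_b=v_{s_ib}$ if $\langle b,i\rangle=1$ and $0$ otherwise.

*$V$ is a $U$-module.* Let $a_{ij}=\langle\alpha_i^\vee,\alpha_j\rangle$. The relations between the $K_j$ and $E_i,F_i$ hold because $E_i,F_i$ shift weights by $\pm\alpha_i$. $[E_i,F_i]$ acts on $v_b$ by $\langle b,i\rangle$, which equals $[\langle b,i\rangle]_{q_i}$ because $\langle b,i\rangle\in\{0,\pm1\}$. Let $i\ne j$. $E_iF_jv_b\ne0$ requires $\langle b,j\rangle=1$ and $\langle b,i\rangle-a_{ij}=-1$. As $a_{ij}\le0$ and $\langle b,i\rangle\ge-1$, this forces $a_{ij}=0$ and $\langle b,i\rangle=-1$. $F_jE_iv_b\ne0$ requires $\langle b,i\rangle=-1$ and $\langle b,j\rangle+a_{ji}=1$, which forces the same conditions, and then both vectors are $v_{s_is_jb}$.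 So $[E_i,F_j]=0$. Serre relations: if $a_{ij}=0$, then $E_iE_jv_b$ and $E_jE_iv_b$ are both nonzero exactly when $\langle b,i\rangle=\langle b,j\rangle=-1$, and they are equal. If $a_{ij}=-1$, then $E_i^2=0$ on $V$, and $E_iE_jE_iv_b\ne0$ would require $\langle b,i\rangle=-1$ and then $1+a_{ij}=-1$, which is false. If $a_{ij}=-2$, every term contains $E_i^2=0$. The same holds for the $F$'s.

**Step 6.2: crystal bases.** We recall the notion that makes "$q=0$" precise. Let $A\subset\mathbb Q(q)$ be the ring of functions regular at $q=0$. In a finite-dimensional integrable module every weight vector is uniquely $\sum_\nu F_i^{(\nu)}u_\nu$ with $E_iu_\nu=0$, by the representation theory of $U_q(\mathfrak{sl}_2)$; here $F_i^{(\nu)}$ is the divided power. One sets $\tilde e_i\sum F_i^{(\nu)}u_\nu=\sum F_i^{(\nu-1)}u_\nu$ and $\tilde f_i\sum F_i^{(\nu)}u_\nu=\sum F_i^{(\nu+1)}u_\nu$. A *crystal base* is a pair $(L,\mathcal B)$. Here $L$ is a free $A$-lattice compatible with weights and stable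 under all $\tilde e_i,\tilde f_i$, and $\mathcal B$ is a basis of weight vectors of $L/qL$ with $\tilde e_i\mathcal B,\tilde f_i\mathcal B\subset\mathcal B\cup\{0\}$ and $b'=\tilde f_ib\iff b=\tilde e_ib'$ on $\mathcal B$. *Example:* on our $V$ all $i$-strings have length $\le1$, so $\tilde e_i=E_i$ and $\tilde f_i=F_i$, and $(\bigoplus Av_b,\{v_b\})$ is a crystal base with crystal $B$.

We use two theorems of Kashiwara (Duke Math. J. 63 (1991)) for finite-dimensional integrable modules. (K1) With the above coproduct, the tensor product of crystal bases is a crystal base, with the tensor rule of Section 5. (K2) If $(L,\mathcal B)$ is a crystal base of $\mathcal M$, there is an isomorphism $\mathcal M\cong\bigoplus_jV(\lambda_j)$ carrying $(L,\mathcal B)$ to $\bigoplus_j(L(\lambda_j),B(\lambda_j))$. Here $B(\lambda)$ is connected with a unique highest weight element, of weight $\lambda$, and $L(0)=A$ on the trivial module.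

Let $L\subset V^{\otimes N}$ be the $A$-span of the monomials, and let $\mathrm{Inv}$ be the space of invariants of $V^{\otimes N}$. Under (K2), $\mathrm{Inv}$ is the sum of the summands with $\lambda_j=0$, and $\mathrm{Inv}\cap L$ is the sum of the corresponding $L(0)=A$. Therefore $\mathrm{Inv}\cap L$ is free over $A$ and spans $\mathrm{Inv}$. Its reduction mod $q$ embeds in $L/qL$, with basis the highest weight words of weight $0$, that is, *the fans* (C1).

**Step 6.3: rotation preserves invariants.** Put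
$$R(v_b\otimes w)=c_b\,w\otimes v_b,\qquad c_b:=q^{(2\rho,b/2)},\qquad V^{\otimes N}=V\otimes V^{\otimes(N-1)} .$$
For $r=1$ this is the rotation of Section 1. Let $X=\sum_bv_b\otimes w_b\in\mathrm{Inv}$; then $w_b$ has weight $-b/2$. In $E_iX=0$ the coefficient of $v_b$ is $E_iw_b+[\langle b,i\rangle=1]\,q_i^{-1}w_{s_ib}=0$, because $w_{s_ib}$ has $\alpha_i^\vee$-weight $1$ when $\langle b,i\rangle=1$. In $F_iX=0$ the coefficient of $v_b$ for $\langle b,i\rangle=1$ is $q_iF_iw_b=0$. So
$$\langle b,i\rangle=1:\quad w_{s_ib}=-q_iE_iw_b,\quad F_iw_b=0;\qquad\langle b,i\rangle\ne1:\quad E_iw_b=0.\tag{3}$$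
The coefficient of $v_b$ (right factor) in $E_iR(X)$ is
$$c_bq_i^{-\langle b,i\rangle}E_iw_b+[\langle b,i\rangle=1]\,c_{s_ib}w_{s_ib}.$$
If $\langle b,i\rangle\ne1$, it vanishes by (3). If $\langle b,i\rangle=1$, then $c_{s_ib}=q^{(2\rho,b/2-\alpha_i)}=q_i^{-2}c_b$, and by (3) the coefficient is $c_b(q_i^{-1}-q_i^{-2}q_i)E_iw_b=0$. So $R(X)$ has weight $0$ and is killed by all $E_i$. In a finite-dimensional module this makes it invariant, and $R(X)\in\mathrm{Inv}$. Moreover $R^N$ is multiplication by $q^{(2\rho,\text{total weight})}$ on weight spaces, so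
$$R^N=1\ \text{ on }\mathrm{Inv}.$$

**Step 6.4: at $q=0$ rotation is $s\cdot\mathrm{Pro}$.** Let $X\in\mathrm{Inv}\cap L$; then all $w_b\in L'$, the monomial lattice of $V^{\otimes(N-1)}$. We express all $w_b$ through $w_+$. Any $b\ne+$ has some $i$ with $\langle b,i\rangle=-1$: if $b_r=-1$ take $i=r$, otherwise take the last position of a $-1$. So there is a chain $+=b^0,b^1,\dots,b^h=b$ with $b^j=s_{i_j}b^{j-1}$ and $\langle b^{j-1},i_j\rangle=1$. Its length $h=h(b)$ is the height of $(+)/2-b/2$. The vector $w=w_{b^{j-1}}$ has $\alpha_{i_j}^\vee$-weight $-1$ and is killed by $F_{i_j}$. So it lies in a sum of two-dimensional simple modules for the $i_j$-th $U_q(\mathfrak{sl}_2)$, and $w=F_{i_j}u'$ with $u'=E_{i_j}w$ and $E_{i_j}u'=0$. Hence $E_{i_j}w=\tilde e_{i_j}w$. By (3) and $\prod_jq_{i_j}=q^{\sum_j(\rho,\alpha_{i_j})}$,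
$$w_b=(-1)^{h}q^{(\rho,(+)/2-b/2)}y_b,\qquad y_b=\tilde e_{i_h}\cdots\tilde e_{i_1}w_+\in L'.$$
The exponent is $\sum_i\rho_i(1-b_i)$, a positive integer for $b\ne+$. So $X\equiv v_+\otimes w_+$ mod $qL$. Multiplying by $c_b$,
$$R(X)=\sum_b(-1)^{h(b)}q^{(\rho,(+)/2)+(\rho,b/2)}\,y_b\otimes v_b\equiv s\,y_-\otimes v_-\pmod{qL}.$$
Here the exponent is $\sum_i\rho_i(1+b_i)\ge0$, zero only for $b=-$, and $h(-)=\mathrm{ht}(e_1+\dots+e_r)=\sum_i(r-i+1)=r(r+1)/2$.

So $R$ preserves $\mathrm{Inv}\cap L$. As $R^{-1}=R^{N-1}$ on $\mathrm{Inv}$, it induces an *invertible* $\bar R$ on the reduction. If $X$ reduces to a fan $+\otimes u$, then $w_+$ reduces to $u$ and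
$$\bar R(+\otimes u)=s\,(\tilde e_{i_h}\cdots\tilde e_{i_1}u)\otimes-,\qquad h=h(-),$$
where $\tilde e_{i_h}\cdots\tilde e_{i_1}u$ is a word or $0$. The result is nonzero and in the span of the fans, so $\tilde e_{i_h}\cdots\tilde e_{i_1}u\otimes-$ is a word in that span, i.e. a fan. By (C1) its prefix is highest weight, so it equals $\mathrm{high}(u)$. By Proposition 1, $\bar R=s\cdot\mathrm{Pro}$ on fans. Hence
$$\mathrm{Tr}(R^k|\mathrm{Inv})\big|_{q=0}=s^k\,\#\mathrm{Fix}(\mathrm{Pro}^k).$$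
(As $\bar R^N=1$ and $N$ is even, this also shows again that $\mathrm{Pro}^N=1$, hence $\mathrm{row}^N=1$.)

**Step 6.5: the trace does not depend on $q$.** The eigenvalues of $R$ on $\mathrm{Inv}$ are $N$-th roots of unity. So $\mathrm{Tr}(R^k|\mathrm{Inv})\in\mathbb Q(q)$ is algebraic over $\mathbb Q$, hence a constant.

**Step 6.6: at $q=1$ rotation is the cyclic shift.** Let $A_1=\mathbb Q[q]_{(q-1)}$, $M_1$ the $A_1$-span of the monomials in $V^{\otimes N}$, and $\mathrm{Inv}_1=\mathrm{Inv}\cap M_1$. It is free of rank $\dim\mathrm{Inv}$ over the principal ideal domain $A_1$. Since $\mathrm{Inv}$ is a $\mathbb Q(q)$-subspace, $M_1/\mathrm{Inv}_1$ is torsion-free. So the reduction of $\mathrm{Inv}_1$ embeds in $M_1/(q-1)M_1=V_{cl}^{\otimes N}$ (over $\mathbb Q$). Here $e_i,f_i$ act on $V_{cl}$ by the formulas of Step 6.1. This is the spin representation: its weights $b/2$ have multiplicity one and form one $W$-orbit, with highest weight $(\frac12,\dots,\frac12)$. The image consists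 of weight-$0$ vectors killed by all $e_i$, i.e. classical invariants.

The dimensions agree. On one side $\dim\mathrm{Inv}$ is the number of fans. On the other side, for dominant $\mu$ the Weyl character formula gives $\chi_\mu\cdot\mathrm{ch}V_{cl}=\sum_b\chi_{\mu+b/2}$. If $\mu+b/2$ is not dominant, some $\langle\alpha_i^\vee,\mu+b/2\rangle=-1$, so $\langle\alpha_i^\vee,\mu+b/2+\rho\rangle=0$ and the term vanishes. Iterating from $\mu=0$, $\dim(V_{cl}^{\otimes N})^{\mathfrak g}$ is the number of paths of dominant weights from $0$ to $0$, the number of fans.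

So the reduction of $\mathrm{Inv}_1$ is all of the classical invariants. The $c_b$ are powers of $q$, so $R$ preserves $M_1$ and reduces to $c$. The constant of Step 6.5 equals $\mathrm{Tr}(c^k|(V_{cl}^{\otimes N})^{\mathfrak g})$. Since $s^{2k}=1$, Proposition 2 follows. $\square$

## 7. The trace of the cyclic shift as a determinant

This section turns the trace in Proposition 2 into a signed sum over $W$.

Let $G=\mathrm{Spin}(2r+1)$, the compact connected group. Averaging over $G$ projects onto the invariants and commutes with $c^k$. The permutation $c^k$ moves the $N$ tensor factors in $m$ cycles of length $d$. Writing $\mathrm{Tr}(c^kg^{\otimes N})$ in a basis, the sum factors over cycles, and a cycle of length $d$ contributes $\chi(g^d)$, $\chi$ the character of $V_{cl}$. So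
$$a:=\mathrm{Tr}\big(c^k|(V_{cl}^{\otimes N})^{\mathfrak g}\big)=\int_G\chi(g^d)^m\,dg .$$
With $y_i=e^{e_i/2}$ we have $\chi(g^d)=\prod_i(y_i^d+y_i^{-d})$. By Weyl's integration formula, for a $W$-invariant $F$,
$$\int_GF=\frac1{|W|}\operatorname{CT}\Big[F\sum_{w,w'}\operatorname{sgn}(ww')e^{w\rho-w'\rho}\Big]=\operatorname{CT}\Big[F\sum_w\operatorname{sgn}(w)e^{w\rho-\rho}\Big],$$
where the second equality applies $w'^{-1}$ to each term. Let $\varsigma=(\frac12,\frac32,\dots,r-\frac12)$; this is $\rho$ in reversed order, which is immaterial since $F$ is symmetric. Put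
$$H_x=[z^{p+x}](1+z^d)^m=[y^{2x}](y^d+y^{-d})^m\quad(x\in\mathbb Z),\qquad H_{-x}=H_x;$$
the two expressions agree since $dm=2p$. Write $(w\varsigma)_i=\epsilon_i\varsigma_{\pi(i)}$, so that $\operatorname{sgn}(w)=\operatorname{sgn}(\pi)\prod\epsilon_i$. Then
$$a=\sum_{w\in W}\operatorname{sgn}(w)\prod_{i=1}^rH_{(w\varsigma)_i-\varsigma_i}=\det\big[H_{j-i}-H_{i+j-1}\big]_{i,j=1}^r.\tag{4}$$
By (2) and Proposition 2,
$$\#\mathrm{Fix}(\mathrm{row}^k)=s^ka.\tag{5}$$

*Example.* $n=1$, $\ell=2$, $k=1$: $m=1$, $d=4$, $p=2$, and $H_{\pm2}=1$, all other $H_x=0$. The matrix is $\begin{pmatrix}0&-1\\-1&0\end{pmatrix}$, so $a=-1$, $s=-1$, and $s\,a=1$, which is correct since $\sigma=1$ is the only fixed point of $\sigma\mapsto2-\sigma$.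

## 8. $\mathrm{Cat}_\ell$ as a symplectic character, and its value at $\omega^k$

We now compute $\mathrm{Cat}_\ell(\omega^k)$ and find almost the same determinant.

**Step 8.1: a symmetric product.** We show
$$\mathrm{Cat}_\ell(x)=\prod_{1\le i\le j\le n}\frac{1-x^{i+j+2r}}{1-x^{i+j}} .\tag{6}$$
Both sides are $1$ for $r=0$. Take the ratio of the right side for $r$ to that for $r-1$ and group by $\delta'=j-i$. The factors for $i=1,\dots,n-\delta'$ telescope, leaving $\prod_{\delta'=0}^{n-1}\frac{1-x^{2n-\delta'+2r}}{1-x^{\delta'+2r}}$. This equals $\prod_{i=2}^{n+1}\frac{1-x^{n+1+i+2(r-1)}}{1-x^{i+2(r-1)}}$, the factor $j=r-1$ of $\mathrm{Cat}_\ell$: the numerator exponents run over $n+1+2r,\dots,2n+2r$, the denominator exponents over $2r,\dots,2r+n-1$.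

**Step 8.2: the symplectic character.** Let $s_c(u)=u^c-u^{-c}$. From $s_{c+1}=(u+u^{-1})s_c-s_{c-1}$ one sees, for integers $c\ge1$, that $s_c(u)=(u-u^{-1})\cdot$(a monic integer polynomial of degree $c-1$ in $u+u^{-1}$). Hence, by Vandermonde, for any $M$ and $u_1,\dots,u_M$
$$\det(s_c(u_a))_{a,c=1}^M=\prod_a(u_a-u_a^{-1})\prod_{a<b}\big(u_b+u_b^{-1}-u_a-u_a^{-1}\big).\tag{7}$$
Let
$$sp(x_1,\dots,x_n)=\frac{\det(s_{r+j}(x_i))}{\det(s_j(x_i))},\qquad1\le i,j\le n,$$
the $Sp_{2n}$-character of highest weight $(r^n)$. It is a Laurent polynomial with integer coefficients: after division by $\prod_i(x_i-x_i^{-1})$ the numerator is an alternating integer polynomial in the $X_i=x_i+x_i^{-1}$, so it is divisible by $\prod_{a<b}(X_b-X_a)$.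

Set $S(x)=sp(x,x^2,\dots,x^n)$ and $\{u\}=x^{u/2}-x^{-u/2}$. As $s_c(x^i)=s_i(x^c)$, we may apply (7) with $u_j=x^{r+j}$ in the numerator and $u_j=x^j$ in the denominator. For $u_a=x^{r+a}$, $u_b=x^{r+b}$ one has $u_b+u_b^{-1}-u_a-u_a^{-1}=\{b-a\}\{2r+a+b\}$ and $u_a-u_a^{-1}=\{2r+2a\}$. So
$$S(x)=\prod_{1\le i\le j\le n}\frac{\{i+j+2r\}}{\{i+j\}},\qquad\mathrm{Cat}_\ell(x)=x^{rn(n+1)/2}S(x),\tag{8}$$
the second by (6), as each of the $n(n+1)/2$ factors differs by $x^r$. So $\mathrm{Cat}_\ell$ is a Laurent polynomial with integer coefficients. By its product form it is regular at $0$, hence $\mathrm{Cat}_\ell\in\mathbb Z[x]$. This is the first part of Theorem A.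

**Step 8.3: a determinant of size $r$.** The character $sp$ is a determinant of size $n$; we need one of size $r$, to compare with (4).

**Lemma 3.** For $n\ge0$ let $\hat E(z)=\sum_xE_xz^x=z^{-n}\prod_{i=1}^n(1+x_iz)(1+x_i^{-1}z)$. Then $sp(x_1,\dots,x_n)=\det[E_{j-i}-E_{i+j}]_{i,j=1}^r$ (with $sp=1$ for $n=0$).

*Proof.* For $n=0$ we have $E_x=[x=0]$ and the matrix is the identity. Let $n\ge1$, $Z_j=z_j+z_j^{-1}$, $\Phi=\prod_{i,j}(X_i+Z_j)$, $\delta=(1,\dots,r)$, and
$$\Delta(z)=\det(s_i(z_j))_{i,j\le r}=\sum_{w\in W}\operatorname{sgn}(w)z^{w\delta},\qquad\Delta(x)=\det(s_j(x_i))_{i,j\le n}.$$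
By (7) the determinant of $(s_c(u))$, $c=1,\dots,n+r$, at the points $u=x_1,\dots,x_n,-z_1,\dots,-z_r$ equals $\pm\Delta(x)\Delta(z)\Phi$: the cross factors are $-Z_j-X_i$, and the remaining factors are those of $\Delta(x)$ and, up to sign, of $\Delta(z)$. Expand it by Laplace along the $n$ rows belonging to the $x_i$, using $s_c(-z)=(-1)^cs_c(z)$:
$$\Delta(z)\Phi=\sum_K\pm\frac{\det(s_c(x_i))_{i\le n,\,c\in K}}{\Delta(x)}\,\det(s_c(z_j))_{j\le r,\,c\notin K}$$
over $n$-subsets $K$ of $[n+r]$, with signs depending only on $K,n,r$. The monomials of the last determinant have as exponents the signed rearrangements of $[n+r]\setminus K$. So $z^\delta$ occurs only for $[n+r]\setminus K=\{1,\dots,r\}$, i.e. $K=\{r+1,\dots,r+n\}$, and there with coefficient $\pm1$. Hence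
$$\operatorname{CT}_z\Big[\Phi\sum_w\operatorname{sgn}(w)z^{w\delta-\delta}\Big]=[z^\delta]\,\Delta(z)\Phi=\pm sp(x),$$
the sign depending only on $n,r$. To find the sign compare coefficients of $\prod_ix_i^r$. On the left $\Phi$ contributes $1$ (take $x_i$ from every factor), leaving $\operatorname{CT}[\sum_w\operatorname{sgn}(w)z^{w\delta-\delta}]=1$, because only $w=1$ fixes $\delta$. In $sp$, the lexicographically leading monomials of numerator and denominator are $x_1^{r+n}x_2^{r+n-1}\cdots x_n^{r+1}$ and $x_1^nx_2^{n-1}\cdots x_n$ with the same sign; so the leading term of $sp$ is $\prod x_i^r$ with coefficient $1$. The sign is $+$.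

Finally $\prod_i(X_i+Z_j)=\hat E(z_j)$ and $\hat E(z^{-1})=\hat E(z)$. So the constant term is $\sum_w\operatorname{sgn}(w)\prod_iE_{(w\delta)_i-\delta_i}=\det[E_{j-i}-E_{i+j}]$. $\square$

**Step 8.4: specialization at $\omega^k$.** Put
$$\hat G(z)=\sum_xG_xz^x=z^{-p}(1-(-z)^d)^m,\qquad\tilde a:=\sum_{w\in W}\operatorname{sgn}(w)\prod_iG_{(w\varsigma)_i-\varsigma_i}=\det\big[G_{\varsigma_j-\varsigma_i}-G_{-\varsigma_j-\varsigma_i}\big].$$
This is (4) with $G$ in place of $H$.

**Lemma 4.** $S(\omega^k)=(-1)^{rk}\,\tilde a$.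

*Proof.* At $x_i=\omega^{ki}$ the numbers $x_i^{\pm1}$ are $\omega^{kj}$ for $0\le j<N$ with only $j=0,p$ missing. Since $\omega^k$ is a primitive $d$-th root of unity, $\prod_{j=0}^{N-1}(1+\omega^{kj}z)=(1-(-z)^d)^m$. Also $\omega^{kp}=(-1)^k$. So
$$\hat E(z)=z^{-n}\frac{(1-(-z)^d)^m}{(1+z)(1+(-1)^kz)}=\hat G(z)\,\frac z{(1+z)(1+(-1)^kz)} .$$
Let $Z=z+z^{-1}$ and write $s_c=s_c(z)$. As $\hat E$ is symmetric, $E_{j-i}-E_{i+j}=-\frac12\operatorname{CT}[\hat Es_is_j]$. Here $s_i=(z-z^{-1})\cdot$(monic of degree $i-1$ in $Z$), so unitriangular row and column operations and Lemma 3 give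
$$S(\omega^k)=\det\Big(-\tfrac12\operatorname{CT}\big[\hat E\,(z-z^{-1})^2Z^{i+j-2}\big]\Big)_{i,j=1}^r .$$
The entries of the matrix of $\tilde a$ are $-\operatorname{CT}[\hat G\,z^{\varsigma_i}s_{\varsigma_j}]$. Moreover $\hat G(z^{-1})=(-1)^m\hat G(z)$: pull $-(-z)^{-d}$ out of each of the $m$ factors, and note that $dm=2p$ is even.

*$k$ even* ($m$ even): $\hat G$ is symmetric. Substituting $z\to z^{-1}$ and averaging, the entries are $-\frac12\operatorname{CT}[\hat Gs_{\varsigma_i}s_{\varsigma_j}]$. As $s_{\varsigma_i}=(z^{1/2}-z^{-1/2})\sum_{|l|\le i-1}z^l$ and the sum is monic of degree $i-1$ in $Z$, $\tilde a=\det(-\frac12\operatorname{CT}[\hat G(z^{1/2}-z^{-1/2})^2Z^{i+j-2}])$. Also $\hat E(z-z^{-1})^2=\hat G\cdot\frac{(z-1)^2}z=\hat G(z^{1/2}-z^{-1/2})^2$. So $S(\omega^k)=\tilde a$.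

*$k$ odd* ($m$ odd): $\hat G(z^{-1})=-\hat G(z)$, so the entries are $-\frac12\operatorname{CT}[\hat G(z^{\varsigma_i}+z^{-\varsigma_i})s_{\varsigma_j}]$. As $z^{\varsigma_i}+z^{-\varsigma_i}=(z^{1/2}+z^{-1/2})\sum_{|l|\le i-1}(-1)^{i-1-l}z^l$, again with a monic factor of degree $i-1$ in $Z$, $\tilde a=\det(-\frac12\operatorname{CT}[\hat G(z-z^{-1})Z^{i+j-2}])$. Now $\hat E(z-z^{-1})^2=\hat G\cdot\frac{1-z^2}z=-\hat G(z-z^{-1})$. So $S(\omega^k)=(-1)^r\tilde a$. $\square$

## 9. Comparing the two determinants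

By (5) we must show $\mathrm{Cat}_\ell(\omega^k)=s^ka$. By (8), $\mathrm{Cat}_\ell(\omega^k)=\omega^{krnp/2}S(\omega^k)$, where $rnp/2=rn(n+1)/2$ is an integer and $\omega^p=-1$. So everything is a matter of signs between $\tilde a$ and $a$.

If $d$ is odd, $\hat G=z^{-p}(1+z^d)^m$, so $G_x=H_x$ and $\tilde a=a$.

Let $d$ be even. Then $G_x=(-1)^{(p+x)/d}H_x$ if $d\mid p+x$, and $G_x=H_x=0$ otherwise. Call $w\in W$ *contributing* if $(w\varsigma)_i-\varsigma_i\equiv p\pmod d$ for all $i$. Since $2p\equiv0$ mod $d$, only contributing $w$ contribute to $a$ or $\tilde a$. The next lemma says that all of them acquire the same sign.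

**Lemma 5.** Let $d$ be even. For contributing $w,w'$: $\sum_i(w\varsigma)_i\equiv\sum_i(w'\varsigma)_i\pmod{2d}$. Hence $\tilde a=\eta a$ with $\eta=(-1)^{(rp+\sum_i(w\varsigma-\varsigma)_i)/d}$ for any contributing $w$; if there is none, $a=\tilde a=0$.

*Proof.* Let $\tau=w'\varsigma$ and $w\varsigma=v\tau$, so $(v\tau)_i=\epsilon_i\tau_{\pi(i)}\equiv\tau_i$ mod $d$. The $\tau_i$ are half-odd (odd multiples of $\frac12$) and $d$ is even, so there is a unique sign $\eta_i$ with $\eta_i\tau_i$ mod $d$ in $\{\frac12,\frac32,\dots,\frac{d-1}2\}$. From $\eta_i\epsilon_i\tau_{\pi(i)}\equiv\eta_i\tau_i$ and uniqueness, $\eta_{\pi(i)}=\eta_i\epsilon_i$. So $(v\tau)_i-\tau_i=\eta_i(\eta_{\pi(i)}\tau_{\pi(i)}-\eta_i\tau_i)=\eta_i\,d\,z_i$ with $z_i\in\mathbb Z$, and $\sum z_i=0$ because $\pi$ is a permutation. Thus $\sum_i(v\tau-\tau)_i\equiv d\sum z_i=0$ mod $2d$. The formula for $\eta$ follows by multiplying the signs in $G_x=(-1)^{(p+x)/d}H_x$. $\square$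

**Case 1: $k$ even, $d$ odd.** Here $m$ is even, $p=\frac m2d$, $\frac k2=\frac m2k'$, and $\omega^{krnp/2}=(-1)^{(k/2)rn}$. If $\frac m2$ is even, $\frac k2$ is even; if $\frac m2$ is odd, $p$ is odd and $n$ is even. So the factor is $1$ and $\mathrm{Cat}_\ell(\omega^k)=\tilde a=a=s^ka$.

**Case 2: $k$ even, $d$ even.** Then $k'$ is odd, $\frac k2\equiv\frac m2$ mod $2$, $p=\frac m2d$ is even and $n$ is odd. The factor is $(-1)^{(k/2)rn}=(-1)^{rm/2}$. As $d\mid p$, $w=1$ is contributing, and $\eta=(-1)^{rp/d}=(-1)^{rm/2}$. So $\mathrm{Cat}_\ell(\omega^k)=(-1)^{rm/2}\tilde a=a=s^ka$.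

**Case 3: $k$ odd.** Then $m$ is odd, $d=2h$, and $p=mh\equiv h$ mod $d$.

*Contributing $w$ exist only if $h\mid r$.* Let the class of a half-odd $x$ be the $\alpha\in\{\frac12,\dots,h-\frac12\}$ with $x\equiv\pm\alpha$ mod $2h$, and let $n_\alpha$ be the number of $\varsigma_i$ of class $\alpha$. If $x$ has class $\alpha$, then $x+h$ has class $h-\alpha$. Changing a sign does not change the class, so a contributing $w$ forces $n_\alpha=n_{h-\alpha}$ for all $\alpha$. Each block $\{gh+\frac12,\dots,(g+1)h-\frac12\}$, $g\ge0$, contains each class once, in increasing order for $g$ even and in decreasing order for $g$ odd. Write $r=hq+r_0$ with $0\le r_0<h$. If $r_0>0$, then $h\ge2$, so $\frac12\ne h-\frac12$. The incomplete last block contains exactly one of these two classes, so one of $n_{1/2},n_{h-1/2}$ is $q+1$ and the other $q$, a contradiction.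

If $h\nmid r$: $a=\tilde a=0$, so $\#\mathrm{Fix}(\mathrm{row}^k)=0=\mathrm{Cat}_\ell(\omega^k)$.

Let $r=hq$. Then $rn$ is even: if $h$ is even, $r$ is even; if $h$ is odd, $n=mh-1$ is even. So $\omega^{krnp/2}=(-1)^{krn/2}=(-1)^{rn/2}$, and by Lemmas 4 and 5, once a contributing $w$ is exhibited,
$$\mathrm{Cat}_\ell(\omega^k)=(-1)^{rn/2+r}\,\eta\,a .$$
It remains to verify $(-1)^{rn/2+r}\eta=s=(-1)^{r(r+1)/2}$.

* *$q$ even.* Interchange blocks $0,1$; $2,3$; … by $\varsigma_i\mapsto\varsigma_i\pm h$. This $w$ is contributing, with $\sum(w\varsigma-\varsigma)_i=0$. So $\eta=(-1)^{rmh/(2h)}=(-1)^{rm/2}=(-1)^{r/2}$, since $m$ is odd. As $r$ is even, the total exponent is $\frac{rn}2+r+\frac r2\equiv\frac r2(n+1)=\frac r2mh\equiv\frac r2h$. Required: $\frac r2(r+1)\equiv\frac r2$. These agree mod $2$: this is clear if $h$ is odd; if $h$ is even, then $\frac r2=h\frac q2$ is even.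
* *$q$ odd.* Send $\varsigma_i\mapsto\varsigma_i-h=-(h-\varsigma_i)$ on block $0$, and interchange blocks $1,2$; $3,4$; …. This is contributing, with sum $-h^2$. So $\eta=(-1)^{(rmh-h^2)/(2h)}=(-1)^{(rm-h)/2}$. The required congruence, times $2$ and with $n=mh-1$, is $r(mh-1)+2r+rm-h\equiv r^2+r\pmod4$. With $r=hq$ this reads
$$h^2q(m-q)+h(qm-1)\equiv0\pmod4.$$
If $h$ is even, $4\mid h^2$, and $qm-1$ is even since $q,m$ are odd. If $h$ is odd, $h^2\equiv q^2\equiv1$ mod $4$, and the left side is $\equiv(1+h)(qm-1)$, a product of two even numbers.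

So, as $s^k=s$ for $k$ odd, $\mathrm{Cat}_\ell(\omega^k)=s\,a=s^ka$. In all cases $\mathrm{Cat}_\ell(\omega^k)=s^ka=\#\mathrm{Fix}(\mathrm{row}^k)$, which proves Theorem A. $\blacksquare$

## 10. Explicit fixed-point numbers as box counts

The determinant (4) can be evaluated block by block. This supplement is not used for Theorem A. Let
$$PP(\alpha,\beta,\gamma)=\prod_{i=1}^\alpha\prod_{j=1}^\beta\prod_{l=1}^\gamma\frac{i+j+l-1}{i+j+l-2}$$
(MacMahon's box formula); for example $PP(1,1,1)=2$. For half-odd $\alpha\in(0,\frac d2]$ let $n_\alpha=\#\{1\le i\le\ell:\ i-\frac12\equiv\pm\alpha\bmod d\}$.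

**Theorem B.** With $m=\gcd(k,2n+2)$ and $d=(2n+2)/m$, the number of $\sigma\in\mathcal A^\ell(\triangle_n)$ with $\mathrm{row}^k\sigma=\sigma$, which equals $\mathrm{Cat}_\ell(\omega^k)$, is

1. $d$ odd: $\displaystyle\prod_{1\le i\le j\le m/2-1}\frac{i+j+2n_{d/2}}{i+j}\cdot\prod_{0<\alpha<d/2}PP\big(n_\alpha,\tfrac m2,\tfrac m2\big)$;
2. $d=2h$, $m$ even, $\ell=hq+r_0$ with $0\le r_0<h$: $PP(q+1,\frac m2,\frac m2)^{r_0}\,PP(q,\frac m2,\frac m2)^{h-r_0}$;
3. $d=2h$, $m$ odd: $PP\big(\frac\ell h,\frac{m+1}2,\frac{m-1}2\big)^h$ if $h\mid\ell$, and $0$ otherwise.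

*Check* ($n=2$, $\ell=1$): $k=1$ has $m=1$, $h=3\nmid1$, giving $0$; $k=2$ has $m=2$, $d=3$, $n_{1/2}=1$, $n_{3/2}=0$, giving $PP(1,1,1)=2$; $k=3$ has $m=3$, $h=1$, giving $PP(1,2,1)=2\cdot\frac32=3$. These are the numbers found in Section 2.

*Proof.* By (5), $\#\mathrm{Fix}=s^ka\ge0$, so $\#\mathrm{Fix}=|a|$ and signs may be ignored. By (4), $a=\det[H_{\varsigma_j-\varsigma_i}-H_{\varsigma_j+\varsigma_i}]$, where $H_x=\binom m{m/2+x/d}$ if $x\equiv p$ mod $d$ and $0$ otherwise. We use the classical evaluation $\det[\binom{\beta+\gamma}{\beta+i-j}]_{i,j=1}^\alpha=PP(\alpha,\beta,\gamma)$ (MacMahon; Lindström–Gessel–Viennot).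

**Step 10.1: $m$ even.** Here $p=\frac m2d\equiv0$ mod $d$. An entry can be nonzero only if $\varsigma_j\equiv\pm\varsigma_i$ mod $d$, so the matrix is block diagonal by classes $\alpha$ (where $\varsigma_i\equiv\pm\alpha$ mod $d$).

*Classes $\alpha<\frac d2$.* Choose signs with $\tilde\varsigma_i=\eta_i\varsigma_i\equiv\alpha$. Since $2\alpha\not\equiv0$ mod $d$, only one of $\varsigma_j-\varsigma_i$, $\varsigma_j+\varsigma_i$ is $\equiv0$: the first if $\eta_i=\eta_j$, the second otherwise, and it equals $\pm(\tilde\varsigma_j-\tilde\varsigma_i)$. As $H$ is even, the entry is $\eta_i\eta_jH_{\tilde\varsigma_j-\tilde\varsigma_i}$. The half-odd numbers of the class in increasing order are $\alpha,d-\alpha,d+\alpha,2d-\alpha,\dots$. So the numbers $(\tilde\varsigma-\alpha)/d$ are the first $n_\alpha$ terms of $0,-1,1,-2,2,\dots$, which are $n_\alpha$ consecutive integers. Ordering rows and columns accordingly, the block has determinant $\pm\det[\binom m{m/2+j-i}]=\pm PP(n_\alpha,\frac m2,\frac m2)$.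

If $d=2h$, all classes $\frac12,\dots,h-\frac12$ are of this type. By the description of blocks in Case 3 of Section 9, $r_0$ of the $h$ classes have $n_\alpha=q+1$ and the others $n_\alpha=q$. This is (2).

*The class $\alpha=\frac d2$, for $d$ odd.* Its elements are $d(i-\frac12)$, $1\le i\le r':=n_{d/2}$, and its block is $\det[\binom m{m/2+j-i}-\binom m{m/2+i+j-1}]_{i,j\le r'}$. This is the determinant $a$ of (4) for the parameters $r'$, $N=m$, $d=1$, $k=0$, that is, with $n$ replaced by $m/2-1$. Lemmas 3 and 4 are pure algebra, valid also when $m/2-1=0$. By Lemma 4 with $k=0$ and $\tilde a=a$ (as $d=1$ is odd), the block equals $S(1)$ for these parameters. By (8) this is $\prod_{1\le i\le j\le m/2-1}\frac{i+j+2r'}{i+j}$. For $r'=0$ both are $1$. This gives (1).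

**Step 10.2: $m$ odd.** Here $d=2h$ and $p\equiv h$ mod $d$. If $h\nmid\ell$, there is no contributing $w$ (Section 9) and $a=0$. Let $\ell=hq$; then all $n_\alpha=q$. Since $H_x\ne0$ needs $x\equiv h$ mod $2h$, rows of class $\alpha$ meet nonzero entries only in columns of class $h-\alpha$. Choose signs with $\tilde\varsigma_i=\eta_i\varsigma_i\equiv\alpha$ (rows) and $\varsigma'_j=\eta'_j\varsigma_j\equiv\alpha+h$ (columns; possible since $\alpha+h\equiv-(h-\alpha)$). Then $\varsigma_j'-\tilde\varsigma_i\equiv h$, while $\varsigma'_j+\tilde\varsigma_i\equiv2\alpha+h\not\equiv h$ because $2\alpha\not\equiv0$ mod $d$. So, as before, the entry is $\eta_i\eta'_jH_{\varsigma'_j-\tilde\varsigma_i}$.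

The $(\tilde\varsigma-\alpha)/d$ are the first $q$ terms of $0,-1,1,-2,\dots$. The class $h-\alpha$ is $h-\alpha,h+\alpha,3h-\alpha,3h+\alpha,\dots$, with signed versions $\alpha-h,\alpha+h,\alpha-3h,\alpha+3h,\dots$. So the $(\varsigma'+h-\alpha)/d$ are the first $q$ terms of $0,1,-1,2,\dots$. Order both increasingly. For $q=2g$ the first set is $\{-g,\dots,g-1\}$ and the second $\{-g+1,\dots,g\}$, so $(\varsigma'_j-\tilde\varsigma_i)/d=(1+j-i)-\frac12=\frac12+j-i$. For $q=2g+1$ both are $\{-g,\dots,g\}$, so $(\varsigma'_j-\tilde\varsigma_i)/d=-\frac12+j-i$. So the block has determinant $\pm\det[\binom m{(m\pm1)/2+j-i}]_{q\times q}=\pm PP(q,\frac{m+1}2,\frac{m-1}2)$, as $PP$ is symmetric in its arguments. There are $h$ classes of rows, giving (3). $\square$
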